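\title{Minimally incompatible split systems on a multiset}

\begin{abstract}
A system of splits of a finite multiset $M$ is compatible if it consists of the splits induced by the edges of a tree labeled by $M$. Let $\Delta$ be the number of surplus copies in $M$ and $\rho$ the number of elements that are repeated. We disprove the conjecture that a split system is compatible as soon as all its subsystems of size at most $\Delta+2$ are: there is a counterexample with ten splits, $\Delta=7$ and $\rho=4$, and there are counterexamples of size $\Delta+2+r$ for every $r\ge1$. In the other direction, we prove that it suffices to test the subsystems of size at most $\max\{\Delta+2,\Delta+\rho-1\}$, so the conjecture holds when $\rho\le3$. The proofs translate compatibility into the problem of packing laminar families of sets into bins.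
\end{abstract}

\section{Introduction}\label{sec:intro}

Removing an edge from a tree whose vertices carry labels divides the labels into two groups. Given a list of such divisions, we ask whether one tree produces exactly this list, and how many members of the list must be examined together to find out. The labels may repeat.

Let $M$ be a finite multiset with underlying set $X$, and let $M(x)\ge1$ be the multiplicity of $x\in X$. A submultiset $A\subseteq M$ is given by multiplicities $0\le A(x)\le M(x)$. We write $A+B$ for the multiset union, in which multiplicities add, $A-B$ for the difference when $B\subseteq A$, and $|A|=\sum_x A(x)$. Multisets are written as words, so $xyyzw=xy^2zw=\{x,y,y,z,w\}$. Put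
\[
\Delta=\Delta(M)=\sum_{x\in X}\bigl(M(x)-1\bigr),\qquad
\rho=\rho(M)=\#\{x\in X: M(x)\ge2\}.
\]
Thus $\Delta$ is the number of copies that must be removed to turn $M$ into a set, $\rho$ is the number of elements over which this surplus is spread, and $\rho\le\Delta$.

A \emph{split} of $M$ is an unordered pair $A|B$ of nonempty submultisets with $A+B=M$. A \emph{split system} on $M$ is a finite multiset $\mathcal S$ of splits of $M$; a split may occur several times, and its copies count as different members. A \emph{subsystem} is a submultiset of $\mathcal S$. An \emph{$M$-tree} is a finite tree $T$ with a map $\lambda$ from its vertices to submultisets of $M$ such that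
\begin{itemize}
\item[(M1)] $\sum_{v\in V(T)}\lambda(v)=M$, and
\item[(M2)] $\lambda(v)\ne\emptyset$ for every vertex $v$ of degree $1$ or $2$.
\end{itemize}
Removing an edge $e$ leaves two components; if $A$ and $B$ are the sums of the labels in them, then $e$ \emph{induces} $A|B$. Each component contains a leaf of $T$, so $A$ and $B$ are nonempty by (M2). The condition on vertices of degree $2$ prevents us from repeating a split for free by subdividing an edge. The system $\mathcal S$ is \emph{compatible} if it is the multiset of splits induced by the edges of some $M$-tree.

If $M$ is a set, compatibility can be tested on pairs of splits (see the comment after Lemma~\ref{lem:lift}). With repeated labels pairs do not suffice, because several splits can compete for the copies of one element: for every $\Delta$, Example~\ref{ex:star} gives $\Delta+2$ splits that need $\Delta+2$ copies of an element of multiplicity $\Delta+1$. This system is incompatible, and all its proper subsystems are compatible. In the other direction, Huber, Lott, Moulton and Spillner \cite[Theorem~4.3]{HLMS} proved that $\mathcal S$ is compatible if and only if every subsystem of size at most $\max\{2\Delta,\Delta+2\}$ is compatible. For $\Delta\le2$ this bound equals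 $\Delta+2$ and meets the example. It is natural to guess that concentrating the surplus on a single element is the worst case for every $\Delta$. This is the conjecture posed in the paper of Moulton and Scholz \cite{MS}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every split system $\mathcal S$ on a multiset $M$,}
\begin{itemize}
\item[$(\star)$] \emph{$\mathcal S$ is compatible if and only if every subsystem of $\mathcal S$ of size at most $\Delta(M)+2$ is compatible.}
\end{itemize}
\medskip

The conjecture is false.

\begin{theorem}\label{thm:A}
There are a multiset $M$ with $\Delta=7$ and $\rho=4$ and an incompatible system of $10$ splits of $M$ in which every subsystem of size at most $9=\Delta+2$ is compatible. Hence $(\star)$ fails for $M$.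
\end{theorem}

The next two results show how far $(\star)$ can be repaired.

\begin{theorem}\label{thm:B}
A split system on $M$ is compatible if and only if every subsystem of size at most $\max\{\Delta+2,\ \Delta+\rho-1\}$ is compatible. Hence $(\star)$ holds whenever $\rho\le3$, in particular whenever $\Delta\le3$.
\end{theorem}

\begin{theorem}\label{thm:C}
For all $r\ge1$ and $t\ge0$ there are a multiset with $\Delta=8r-1+t$ and $\rho=2r+2$ and an incompatible split system on it of size $\Delta+2+r$ all of whose proper subsystems are compatible.
\end{theorem}

Let $h(\Delta)$ be the least $h$ such that, for all $M$ with $\Delta(M)=\Delta$, a split system on $M$ is compatible if and only if all its subsystems of size at most $h$ are compatible.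

\begin{corollary}\label{cor:h}
The condition $\rho\le3$ in Theorem~\ref{thm:B} cannot be replaced by $\rho\le4$. For $\rho=4$ and every $\Delta\ge7$ the bound $\Delta+\rho-1=\Delta+3$ is sharp. There is no constant $c$ with $h(\Delta)\le\Delta+c$ for all $\Delta$. For all $\Delta\ge0$,
\[
\Delta+2+\lfloor(\Delta+1)/8\rfloor\ \le\ h(\Delta)\ \le\ \max\{\Delta+2,\ 2\Delta-1\}.
\]
\end{corollary}

All proofs rest on one picture. Root the tree at a label of multiplicity one and treat the copies of each element as distinct points. A compatible system becomes a family of point sets, any two nested or disjoint. The relative position of the sets that contain a label of multiplicity one is forced; they act as walls and cut the $\Delta+\rho$ points with repeated labels into bins. The remaining sets must be packed into the bins, and a bin with $b$ points holds at most $b-1$ sets of size at least $2$. The quantity that limits the size of an obstruction is therefore the number $\Delta+\rho$ of points in the bins, and not the surplus $\Delta$ alone.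

Section~\ref{sec:lam} sets up this translation. Section~\ref{sec:ten} works out the example with ten splits, in which walls, bins and the counting are all visible, and Section~\ref{sec:family} joins several copies of it. Section~\ref{sec:upper} proves Theorem~\ref{thm:B} and Corollary~\ref{cor:h}.

\section{From trees to laminar families}\label{sec:lam}

\subsection{Two consequences of (M2)}

\begin{lemma}\label{lem:middle}
Let $e\ne f$ be edges of an $M$-tree $(T,\lambda)$, and let $W$ be the component of $T-\{e,f\}$ that is incident with both $e$ and $f$. Then some vertex of $W$ has a nonempty label.
\end{lemma}

\begin{proof}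
If $W$ has $m\ge1$ vertices, it has $m-1$ edges, and $e,f$ are the only edges leaving it. So the degrees in $T$ of the vertices of $W$ add up to $2(m-1)+2=2m$. Some vertex of $W$ then has degree at most $2$, and its degree is not $0$ since $T$ is connected and has an edge. By (M2) its label is nonempty.
\end{proof}

\begin{lemma}\label{lem:restrict}
Every subsystem of a compatible system is compatible.
\end{lemma}

\begin{proof}
It suffices to remove one split, induced by an edge $uv$. Contract $uv$ and label the new vertex by $\lambda(u)+\lambda(v)$. The other edges induce the same splits as before. The new vertex has degree $\deg u+\deg v-2$. If this is $1$ or $2$, then $\deg u+\deg v\le4$, so one of $u,v$ has degree at most $2$ and a nonempty label. Thus (M2) still holds.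
\end{proof}

Call $\mathcal S$ \emph{minimally incompatible} if it is incompatible and all its proper subsystems are compatible. By Lemma~\ref{lem:restrict} it is enough to check the subsystems obtained by deleting one member. Every incompatible system contains a minimally incompatible one. Together with Lemma~\ref{lem:restrict} this gives the reformulation that we use throughout:
\begin{quote}
testing subsystems of size at most $h$ decides compatibility for all split systems on $M$ if and only if every minimally incompatible system on $M$ has size at most $h$.
\end{quote}

\subsection{Clusters, schemes and lifts}

Call $u\in X$ \emph{unique} if $M(u)=1$ and \emph{repeated} otherwise. For the rest of this section assume that $M$ has a unique element, and fix one, $a$. Exactly one side of each split avoids $a$; this side is the \emph{cluster} of the split. Clusters are the nonempty submultisets of $M-a$, and we call clusters $C_1,\dots,C_N$ compatible if the splits $C_i|(M-C_i)$ are. The first lemma builds trees.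

\begin{lemma}[schemes]\label{lem:scheme}
Let $C_1,\dots,C_N$ be clusters and put $C_0=M$. Suppose $\{0,\dots,N\}$ carries a rooted tree with root $0$ such that, for every $v$, the sum of the $C_c$ over the children $c$ of $v$ is contained in $C_v$, and $C_c\ne C_v$ if $c$ is the only child of $v$. Then $C_1,\dots,C_N$ are compatible.
\end{lemma}

\begin{proof}
Put $\lambda(v)=C_v-\sum_{c\text{ child of }v}C_c$. By induction from the leaves, the labels of $v$ and its descendants add up to $C_v$. For $v=0$ this is (M1), and for $v=i\ge1$ it says that the edge from $i$ to its parent induces $C_i|(M-C_i)$. For (M2): the root label contains $a$; a non-root vertex of degree $1$ has label $C_v\neq\emptyset$; and a non-root vertex of degree $2$ has an only child, so its label is nonempty by hypothesis.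
\end{proof}

We call such a rooted tree a \emph{scheme} and write $P\supset Q,R$ to say that $Q$ and $R$ are children of $P$.

To prove incompatibility we need a description without trees. Fix a set $\widetilde M$ of \emph{points} and a map $\pi\colon\widetilde M\to X$ with $|\pi^{-1}(x)|=M(x)$. For a unique element $u$ let $\tilde u$ be the point over $u$. For $S\subseteq\widetilde M$ let $\pi(S)$ be the image multiset, in which $x$ has multiplicity $|S\cap\pi^{-1}(x)|$. A \emph{lift} of a cluster $C$ is a set $S\subseteq\widetilde M$ with $\pi(S)=C$; it avoids $\tilde a$. A family of sets is \emph{laminar} if any two members are nested or disjoint. A \emph{lifting} of $C_1,\dots,C_N$ is a laminar family of pairwise distinct sets $\widetilde C_1,\dots,\widetilde C_N$ with $\widetilde C_i$ a lift of $C_i$.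

\begin{lemma}[lifts]\label{lem:lift}
Clusters $C_1,\dots,C_N$ are compatible if and only if they have a lifting.
\end{lemma}

\begin{proof}
Suppose a lifting is given. The lifts that properly contain $\widetilde C_i$ intersect pairwise, so they form a chain. Let the parent of $i$ be the index of the smallest of them, or $0$ if there is none. Two siblings are not nested, since otherwise the larger would be a better candidate for the parent of the smaller; so they are disjoint, and the children of $v$ have disjoint lifts inside $\widetilde C_v$ (with $\widetilde C_0=\widetilde M$). Each child is properly contained in its parent. Lemma~\ref{lem:scheme} applies.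

Conversely, let $(T,\lambda)$ be an $M$-tree whose edges $e_1,\dots,e_N$ induce the splits of $C_1,\dots,C_N$. By (M1) there is a map $f\colon\widetilde M\to V(T)$ with $\pi(f^{-1}(v))=\lambda(v)$ for all $v$. Root $T$ at $f(\tilde a)$, let $K_i$ be the vertex set of the subtree below $e_i$, and put $\widetilde C_i=f^{-1}(K_i)$. Then $\pi(\widetilde C_i)$ is the side of the $i$th split without $a$, that is, $C_i$. The sets $K_i$ are pairwise nested or disjoint, hence so are the $\widetilde C_i$. Suppose $\widetilde C_i=\widetilde C_j$ with $i\ne j$. This set is nonempty, so $K_i$ and $K_j$ meet, say $K_j\subsetneq K_i$. Then $K_i\setminus K_j$ is the component between $e_i$ and $e_j$, and it carries no label. This contradicts Lemma~\ref{lem:middle}.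
\end{proof}

Condition (M2) survives the translation as the requirement that the lifts be distinct. If $\Delta=0$, then $\pi$ is a bijection and each cluster has exactly one lift, so compatibility means that the clusters are pairwise distinct and pairwise nested or disjoint, a condition on pairs. For $\Delta>0$ the lifts must be chosen, and the choices interact.

\subsection{Walls and capacities}

A cluster is \emph{marked} if it contains a unique element and \emph{pure} otherwise. Unique elements have only one point over them, and this removes the freedom in the relative position of marked clusters.

\begin{lemma}\label{lem:rigid}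
Let $\widetilde C,\widetilde D$ be two members of a lifting, with clusters $C,D$.
\begin{itemize}
\item[(i)] If $C$ and $D$ share a unique element, then $|C|\ne|D|$ and the smaller lift is contained in the larger.
\item[(ii)] If each of $C,D$ contains a unique element that the other lacks, then $\widetilde C\cap\widetilde D=\emptyset$. This applies to marked clusters that share no unique element.
\item[(iii)] If $C$ is marked and $D$ is pure, then $\widetilde D\subseteq\widetilde C$ or $\widetilde D\cap\widetilde C=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
In (i) both lifts contain the point over the shared element, so they are nested, and nested distinct sets have different sizes. If $C$ contains a unique element $u$ that $D$ lacks, then $\tilde u\in\widetilde C\setminus\widetilde D$, so $\widetilde C\not\subseteq\widetilde D$. With laminarity this gives (iii), and, applied in both directions, (ii).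
\end{proof}

\begin{example}\label{ex:star}
Let $d\ge0$ and $M=a\,x^{d+1}u_1\cdots u_{d+2}$, so $\Delta=d$. The clusters $xu_1,\dots,xu_{d+2}$ must have disjoint lifts by Lemma~\ref{lem:rigid}(ii), and this needs $d+2$ points over $x$. So they are incompatible. Any $d+1$ of them form a scheme as children of the root. The system is minimally incompatible of size $\Delta+2$.
\end{example}

The last tool bounds the number of sets that fit into a given set of points.

\begin{lemma}[capacity]\label{lem:cap}
Let $U$ be a set with $b\ge1$ elements and $\mathcal L$ a laminar family of distinct subsets of $U$, each of size at least $2$. Then $|\mathcal L|\le b-1$. If $b\ge2$ and $U\notin\mathcal L$, then $|\mathcal L|\le b-2$.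
\end{lemma}

\begin{proof}
We use induction on $b$. For $b=1$ the family is empty. For $b\ge2$ it suffices to show that at most $b-2$ members differ from $U$. Let $U_1,\dots,U_s$ be the maximal members different from $U$, of sizes $b_1,\dots,b_s<b$. They are disjoint, and every member other than $U$ lies in one of them. By induction there are at most $\sum_i(b_i-1)$ such members. This sum is $0$ if $s=0$, at most $b-2$ if $s=1$ because $b_1\le b-1$, and at most $b-s\le b-2$ if $s\ge2$.
\end{proof}

A chain of subsets of sizes $2,3,\dots,b$ attains the bound $b-1$. Without the condition on sizes one could add all $b$ singletons to the chain; for this reason singleton clusters are treated separately in Section~\ref{sec:upper}.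

\section{Ten splits of a multiset with fourteen labels}\label{sec:ten}

We prove Theorem~\ref{thm:A}. The plan is to build walls whose bins hold all pure clusters but one, and to arrange that deleting any wall or any pure cluster makes room. Let
\[
M=a\,b\,c\,x^3y^4z^2w^2,\qquad |M|=14,\quad \Delta=2+3+1+1=7,\quad \rho=4,
\]
and let $\mathcal S$ consist of the ten splits with clusters
\[
B=bx^2y^2zw,\quad E=cxyzw,\quad C=xy^2zw,\quad Y=Y'=xyzw,\quad xyz,\ xyw,\ xy,\ xz,\ yw .
\]
The split with cluster $xyzw$ occurs twice. The clusters $B$ and $E$ are marked, the other eight are pure, and
\begin{equation}\label{eq:budget}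
M=a+y+B+E .
\end{equation}

\subsection{The system is incompatible}
Suppose $\mathcal S$ has a lifting. By Lemma~\ref{lem:rigid}(ii), $\widetilde B$ and $\widetilde E$ are disjoint. By Lemma~\ref{lem:rigid}(iii), the lift of a pure cluster lies in $\widetilde B$, in $\widetilde E$, or outside both, and it avoids $\tilde a,\tilde b,\tilde c$. So it lies in one of three bins: $\widetilde B\setminus\{\tilde b\}$ with $6$ points, $\widetilde E\setminus\{\tilde c\}$ with $4$ points, or the single point over $y$ that is left by \eqref{eq:budget}. All pure clusters have size at least $2$, so the last bin holds none. No pure cluster has size $6$, so by Lemma~\ref{lem:cap} the first bin holds at most $6-2=4$ lifts, and the second at most $4-1=3$. The total capacity is $7$, and there are $8$ pure clusters. This is a contradiction.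

\subsection{Every deletion is compatible}
The capacities show that there is just enough room once a wall is gone. Without $B$ the bins have $7$ and $4$ points and capacity $5+3=8$. Without $E$ they have $6$ and $5$ points and capacity $4+4=8$, since $C$ can fill the second bin completely. It remains to exhibit the schemes.

The five small clusters $xyz,xyw,xy,xz,yw$ are chosen so that any four of them fit below two disjoint copies $Y,Y'$ of $xyzw$; by Lemma~\ref{lem:cap} each copy has room for two, so all five do not fit. The arrangements are:
\[
\begin{array}{lll}
(\alpha)\ \text{without } xyz:& Y\supset xyw\supset xy; & Y'\supset xz,\ yw;\\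
(\beta)\ \text{without } xyw:& Y\supset xyz\supset xy; & Y'\supset xz,\ yw;\\
(\gamma)\ \text{without } xy:& Y\supset xyz\supset xz; & Y'\supset xyw\supset yw;\\
(\delta)\ \text{without } xz:& Y\supset xyz\supset xy; & Y'\supset xyw\supset yw;\\
(\varepsilon)\ \text{without } yw:& Y\supset xyz\supset xz; & Y'\supset xyw\supset xy.
\end{array}
\]
In $(\alpha)$ and $(\beta)$ the two children of $Y'$ add up to $xz+yw=Y'$; every other child is an only child, obtained from its parent by removing one letter. The schemes for the nine-element subsystems are:
\begin{itemize}
\item[(S1)] \emph{One of the five small clusters is deleted.} $M\supset B,E$;\ \ $B\supset C\supset Y$;\ \ $E\supset Y'$; below $Y,Y'$ use the arrangement that omits the deleted cluster.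
\item[(S2)] \emph{One copy of $xyzw$ is deleted}; call the other $Y$. $M\supset B,E$;\ \ $B\supset C\supset xyz,\,yw$;\ \ $xyz\supset xz$;\ \ $E\supset Y\supset xyw\supset xy$. Here $xyz+yw=xy^2zw=C$.
\item[(S3)] \emph{$C$ is deleted.} $M\supset B,E$;\ \ $B\supset Y,\,xy$;\ \ $E\supset Y'$; then $(\gamma)$. Here $Y+xy=x^2y^2zw=B-b$.
\item[(S4)] \emph{$E$ is deleted.} $M\supset B,C$;\ \ $B\supset Y,\,xy$;\ \ $C\supset Y'$; then $(\gamma)$. Here $B+C=b\,x^3y^4z^2w^2=M-ac$.
\item[(S5)] \emph{$B$ is deleted.} $M\supset E,C,xy$;\ \ $E\supset Y'$;\ \ $C\supset Y$; then $(\gamma)$. Here $E+C+xy=c\,x^3y^4z^2w^2=M-ab$.
\end{itemize}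
The remaining containments are $B+E=M-ay$, $C=B-bx$, and $xyzw=C-y=E-c$; the last three are proper, as Lemma~\ref{lem:scheme} requires for only children. Each scheme uses nine clusters, each once. So $\mathcal S$ is minimally incompatible of size $10=\Delta+3$, and Theorem~\ref{thm:A} is proved. Figure~\ref{fig:path} shows the tree that Lemma~\ref{lem:scheme} produces when $xy$ is deleted.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.25cm]
\draw (0,0)--(9,0);
\path[every node/.style={draw,circle,fill=white,inner sep=1pt,minimum size=6.5mm}]
 (0,0) node {$xz$} (1,0) node {$y$} (2,0) node {$w$} (3,0) node {$y$} (4,0) node {$bx$}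
 (5,0) node {$ay$} (6,0) node {$c$} (7,0) node {$z$} (8,0) node {$x$} (9,0) node {$yw$};
\path[every node/.style={font=\scriptsize}]
 (0.5,0.5) node {$xz$} (1.5,0.5) node {$xyz$} (2.5,0.5) node {$Y$} (3.5,0.5) node {$C$} (4.5,0.5) node {$B$}
 (5.5,0.5) node {$E$} (6.5,0.5) node {$Y'$} (7.5,0.5) node {$xyw$} (8.5,0.5) node {$yw$};
\end{tikzpicture}
\caption{A path labeled by $M=abc\,x^3y^4z^2w^2$. Vertex labels are inside the circles. Above each edge stands its cluster, the sum of the labels on the side without $a$: $B=bx^2y^2zw$, $C=xy^2zw$, $E=cxyzw$, $Y=Y'=xyzw$. The nine edges induce all splits of the ten-split example except the one with cluster $xy$.}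
\label{fig:path}
\end{figure}

\section{Joining copies of the example}\label{sec:family}

To make the excess over $\Delta+2$ grow, we want to use several copies of the example at once. Copies on disjoint alphabets, sharing only $a$, would not work, since one copy alone is already an incompatible subsystem. Instead the copies share the letters $x,y$, the cluster $xy$, and the single spare point over $y$. Without $xy$ each copy is compatible and fills its bins to capacity; the cluster $xy$ can go into any copy, so every copy is needed to block it. A further copy adds nine clusters and raises $\Delta$ by eight. To reach the intermediate values of $\Delta$ we add clusters $yu_j$ inside one wall; each adds one to the size and one to $\Delta$.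

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $M$ consist of the unique elements $a$, $b_i,c_i$ $(1\le i\le r)$, $u_1,\dots,u_t$, together with $x^{3r}$, $y^{3r+1+t}$ and $z_i^2,w_i^2$ $(1\le i\le r)$. Then $\Delta=(3r-1)+(3r+t)+2r=8r-1+t$ and $\rho=2r+2$. Let $\mathcal S$ consist of the cluster $xy$, the clusters $U_j=yu_j$ $(1\le j\le t)$, and for each $i$ the \emph{block} of nine clusters
\[
B_i,\quad E_i=c_ixyz_iw_i,\quad C_i=xy^2z_iw_i,\quad Y_i=Y_i'=xyz_iw_i,\quad xyz_i,\ xyw_i,\ xz_i,\ yw_i,
\]
where $B_i=b_ix^2y^2z_iw_i$ for $i\ge2$ and $B_1=b_1x^2y^2z_1w_1+U_1+\dots+U_t$. Then $|\mathcal S|=9r+1+t=\Delta+2+r$, and counting each letter gives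
\begin{equation}\label{eq:budget2}
M=a+y+\sum_{i=1}^r(B_i+E_i).
\end{equation}

\emph{Incompatibility.} Suppose $\mathcal S$ has a lifting. By Lemma~\ref{lem:rigid}(ii) the sets $\widetilde B_i,\widetilde E_i$ are pairwise disjoint, and so are the $\widetilde U_j$. By Lemma~\ref{lem:rigid}(i), $\widetilde U_j\subseteq\widetilde B_1$. These walls cut the points over repeated elements into bins with contents $x^2y^2z_iw_i$ (inside $\widetilde B_i$ and outside all $\widetilde U_j$), $xyz_iw_i$ (inside $\widetilde E_i$), $y$ (inside each $\widetilde U_j$), and, by \eqref{eq:budget2}, $y$ (outside all walls). By Lemma~\ref{lem:rigid}(iii) the lift of each pure cluster lies in one bin, and since it has at least two points, this is the bin of some $B_i$ or $E_i$. Let $i$ be this index for the cluster $xy$. The seven pure clusters of block $i$ contain $z_i$ or $w_i$, so they also lie in the two bins with index $i$. Thus eight lifts, none of size $6$, lie in a $6$-point and a $4$-point bin, whose capacity is $4+3=7$ by Lemma~\ref{lem:cap}. This is a contradiction.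

\emph{Deletions.} By (S1)--(S5) \emph{for block $i$} we mean the schemes of Section~\ref{sec:ten} with the index $i$ attached to $b,c,z,w$ and to $B,E,C,Y,Y'$; if $i=1$, we add $U_1,\dots,U_t$ as children of $B_1$, or as children of the root in (S5), where $B_1$ is absent. The added children use exactly the part $U_1+\dots+U_t$ by which $B_1$ was enlarged. So in each of these schemes the children of $B_i$ add up to a submultiset of $B_i-b_i$, and the children of the root add up to a submultiset of $y+B_i+E_i$. The \emph{standard scheme} for block $i$ is (S1) with $(\gamma)$; it omits $xy$, and the children of the root are $B_i$ and $E_i$.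

If $xy$ is deleted, use the standard scheme for all blocks, with a common root. If a cluster of block $i$ is deleted, use the standard scheme for the blocks $l\ne i$ and the scheme among (S1)--(S5) for block $i$ that corresponds to the deleted cluster; this scheme places $xy$. In both cases the children of the root add up to a submultiset of $y+\sum_l(B_l+E_l)=M-a$. If $U_j$ is deleted, one more copy of $y$ is free inside $B_1$. Take the standard scheme for all blocks, without $U_j$, and add $xy$ as a child of $B_1$. The children of $B_1$ add up to
\[
C_1+xy+\sum_{l\ne j}U_l=x^2y^{t+2}z_1w_1\prod_{l\ne j}u_l=B_1-b_1u_j .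
\]
In every case Lemma~\ref{lem:scheme} applies, so $\mathcal S$ is minimally incompatible.
\end{proof}

For $r=1$ and $t=0$ this is the system of Section~\ref{sec:ten}.

\section{The upper bound}\label{sec:upper}

Let $\mathcal S$ be a minimally incompatible system on $M$ and $N=|\mathcal S|$. To prove Theorem~\ref{thm:B} we must show
\begin{equation}\label{eq:goal}
N\le\max\{\Delta+2,\ \Delta+\rho-1\}.
\end{equation}
Since $\Delta+2\ge2$ we may assume $N\ge3$. Then \emph{any two members of $\mathcal S$ are compatible}. We also use $M(x)\le\Delta+1$ for all $x\in X$.

\subsection{Creating a unique element}

The tools of Section~\ref{sec:lam} need a unique element, which $M$ may lack. We add a new element $a$ and must decide on which side of each split to put it. An arbitrary choice can destroy compatibility: the splits $p|qr$ and $pq|r$ of the set $pqr$ are induced by the path with labels $p,q,r$, but $pa|qr$ and $pq|ra$ have the overlapping clusters $qr$ and $pq$. The larger side is the right choice, because larger sides cannot be disjoint. Call $A|B$ \emph{balanced} if $|A|=|B|$.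

\begin{lemma}\label{lem:bal}
A system of two balanced splits is incompatible.
\end{lemma}

\begin{proof}
If edges $e\ne f$ induce balanced splits, then the component of $T-e$ avoiding $f$ and the component of $T-f$ avoiding $e$ are disjoint and carry $|M|/2$ labels each. No label is left for the component between $e$ and $f$, contrary to Lemma~\ref{lem:middle}.
\end{proof}

\begin{lemma}\label{lem:adda}
Let $\mathcal S$ be a split system on $M$ with at most one balanced member, and let $a\notin X$. Write each member as $S|L$ with $|S|\le|L|$, choosing arbitrarily for the balanced one, and let $S|(L+a)$ be the corresponding split of $M+a$. A subsystem $\mathcal S_0$ of $\mathcal S$ is compatible if and only if the corresponding system $\mathcal S_0^+$ on $M+a$ is compatible.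
\end{lemma}

\begin{proof}
Let $(T,\lambda)$ be an $M$-tree for $\mathcal S_0$. For each edge $e$, with split $S_e|L_e$, let $K_e$ be a component of $T-e$ with label sum $L_e$. For $e\ne f$ we have $|L_e|+|L_f|>|M|$, since both terms are at least $|M|/2$ with at most one equality; hence $K_e\cap K_f\ne\emptyset$. Orient each edge $e$ toward $K_e$. A tree has more vertices than edges, so some vertex $v$ has no outgoing edge. We claim that $v\in K_f$ for all $f$. Suppose $v\notin K_f$. Then $f$ is not incident with $v$. Let $e$ be the first edge on the path from $v$ to $f$. It points to $v$, so $K_e$ is the component of $T-e$ containing $v$, while $K_f$ lies in the other component; thus $K_e\cap K_f=\emptyset$, a contradiction. Adding $a$ to $\lambda(v)$ gives an $(M+a)$-tree for $\mathcal S_0^+$.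

Conversely, take an $(M+a)$-tree for $\mathcal S_0^+$ and delete $a$ from the label of the vertex $v$ that carries it. An edge that induced $S|(L+a)$ now has sides $S$ and $L$. Condition (M2) can fail only if $\lambda(v)=a$ and $\deg v\in\{1,2\}$. If $\deg v=1$, the edge at $v$ induced $a|M$, so $L=\emptyset$, which is impossible. If $\deg v=2$ with edges $e,f$, then $S_e+S_f=M$, so $L_e=S_f$ and $L_f=S_e$. Hence $|S_e|\le|S_f|\le|S_e|$, and both members are balanced, contrary to the hypothesis.
\end{proof}

The hypothesis is needed: two copies of $x|x$ on $M=x^2$ are incompatible, but the path with labels $x,a,x$ induces $x|xa$ twice.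

Our system $\mathcal S$ has at most one balanced member by Lemma~\ref{lem:bal}, so $\mathcal S^+$ is minimally incompatible of size $N$ on $M+a$, and $M+a$ has the same $\Delta$ and $\rho$ as $M$. From now on we assume that $M$ has a unique element $a$ and regard $\mathcal S$ as a multiset of clusters.

\subsection{Singletons}

Suppose $\mathcal S$ contains a cluster $x$ of size one. Take a lifting of the other $N-1$ members. A one-point set is contained in or disjoint from any set, so if some singleton over $x$ is not a member of the lifting, we can add it and obtain a lifting of $\mathcal S$. Hence all $M(x)$ singletons over $x$ are used, and $\mathcal S$ contains $M(x)+1$ copies of the cluster $x$. These cannot have distinct lifts, so by minimality they form all of $\mathcal S$, and $N=M(x)+1\le\Delta+2$. From now on \emph{all clusters have size at least $2$}, so that Lemma~\ref{lem:cap} applies to their lifts.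

\subsection{The tree of marked clusters}

Let $\mathcal K$ and $\mathcal P$ be the subsystems of marked and of pure clusters, of sizes $k$ and $n$, so $N=k+n$. In the examples the position of the walls was the same in every lifting. We show that this holds in general, by describing it in terms of the clusters alone.

For $C,D\in\mathcal K$ write $D\prec C$ if $C$ and $D$ share a unique element and $|D|<|C|$. Two members of $\mathcal K$ are compatible, so Lemma~\ref{lem:rigid}(i) shows: if they share a unique element, they are comparable under $\prec$, and $D\prec C$ implies $D\subsetneq C$. In particular the members of $\mathcal K$ are distinct multisets. The relation is transitive: if $D\prec C\prec C'$, then $D\subsetneq C\subsetneq C'$, so $C'$ contains the unique elements of $D$. If $D\prec C$ and $D\prec C'$, then $C$ and $C'$ both contain the unique elements of $D$, so they are equal or comparable. Hence for every $\mathcal K'\subseteq\mathcal K$ the members of $\mathcal K'$ above a given $D$ form a chain. Let the parent of $D$ be the least of them, or $M$ if there is none. This defines a rooted tree $F(\mathcal K')$ with vertex set $\mathcal K'\cup\{M\}$ and root $M$. Siblings are incomparable, so they share no unique element. By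 Lemma~\ref{lem:rigid}(i),(ii), in every lifting of a system containing $\mathcal K'$,
\begin{equation}\label{eq:rigid}
D\prec C\ \Longrightarrow\ \widetilde D\subseteq\widetilde C,\qquad\quad C,D\text{ incomparable}\ \Longrightarrow\ \widetilde C\cap\widetilde D=\emptyset .
\end{equation}
For a vertex $C$ of $F(\mathcal K')$ and a repeated element $x$ put
\[
R_C(x)=C(x)-\sum_{D\text{ child of }C}D(x),
\]
and put $R_C(u)=0$ for unique $u$. This is the number of copies of $x$ that remain in $C$ after its children are taken out.

\begin{lemma}\label{lem:forest}
A subsystem $\mathcal K'\subseteq\mathcal K$ is compatible if and only if $R_C(x)\ge0$ for all vertices $C$ of $F(\mathcal K')$ and all $x$.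
\end{lemma}

\begin{proof}
If $\mathcal K'$ has a lifting, then by \eqref{eq:rigid} the children of $C$ have disjoint lifts inside $\widetilde C$ (with $\widetilde M$ for the root), so $R_C\ge0$. Conversely, let all $R_C\ge0$. A unique element lies in at most one child of $C$, and that child is contained in $C$; so the sum of the children is contained in $C$. Children are proper submultisets of their parent. Thus $F(\mathcal K')$ is a scheme.
\end{proof}

\emph{The case $n=0$.} Here $\mathcal S=\mathcal K$ is incompatible, so $R_C(x)<0$ for some vertex $C$ of $F(\mathcal K)$ and some $x$. Choose a minimal set $D_1,\dots,D_s$ of children of $C$ with $\sum_iD_i(x)>C(x)$. By minimality each $D_i(x)\ge1$ and $s-1\le\sum_{i<s}D_i(x)\le C(x)$. If $C(x)=M(x)$, which includes the case $C=M$, then disjoint lifts of $D_1,\dots,D_s$ need more than $M(x)$ points over $x$. So these clusters are incompatible, and $N=s\le M(x)+1\le\Delta+2$. Otherwise $C\in\mathcal K$ and $C(x)\le M(x)-1$. The clusters $C,D_1,\dots,D_s$ are incompatible by \eqref{eq:rigid}, and $N=s+1\le C(x)+2\le M(x)+1\le\Delta+2$. This is the mechanism of Example~\ref{ex:star}.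

\subsection{Bins}

From now on $n\ge1$. Then every $\mathcal K'\subseteq\mathcal K$ is a proper subsystem of $\mathcal S$, hence compatible, and by Lemma~\ref{lem:forest} the functions $R_C$ are multisets. We call them the \emph{bins} of $\mathcal K'$. Let $M^{\circ}$ be the restriction of $M$ to the repeated elements. Each $D\in\mathcal K'$ is a child of exactly one vertex, so the sum of the bins telescopes to $M^\circ$, and
\begin{equation}\label{eq:total}
\sum_C|R_C|=|M^\circ|=\sum_{M(x)\ge2}M(x)=\Delta+\rho .
\end{equation}
A \emph{packing} of $\mathcal P'\subseteq\mathcal P$ into the bins of $\mathcal K'$ consists of disjoint sets $\widetilde R_C\subseteq\widetilde M$ with $\pi(\widetilde R_C)=R_C$ and a lifting of $\mathcal P'$ each of whose members lies in one of the sets $\widetilde R_C$.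

\begin{lemma}\label{lem:pack}
Let $\mathcal K'\subseteq\mathcal K$ and $\mathcal P'\subseteq\mathcal P$. The system $\mathcal K'+\mathcal P'$ is compatible if and only if $\mathcal P'$ has a packing into the bins of $\mathcal K'$.
\end{lemma}

\begin{proof}
Given a lifting of $\mathcal K'$, let $\widetilde R_C$ be the set of points of $\widetilde C$ that lie over repeated elements and outside the lifts of the children of $C$. By \eqref{eq:rigid} these sets are disjoint, $\pi(\widetilde R_C)=R_C$, and $\widetilde R_C$ is contained in $\widetilde D$ if $D=C$ or $D$ is an ancestor of $C$, and disjoint from $\widetilde D$ otherwise.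

Suppose the lifting of $\mathcal K'$ is part of a lifting of $\mathcal K'+\mathcal P'$, and let $P\in\mathcal P'$. Choose a vertex $C$ with $\widetilde P\subseteq\widetilde C$ as far from the root as possible. For each child $D$ of $C$ we have $\widetilde P\not\subseteq\widetilde D$, so $\widetilde P\cap\widetilde D=\emptyset$ by Lemma~\ref{lem:rigid}(iii). Thus $\widetilde P\subseteq\widetilde R_C$, and we have a packing.

Conversely, let a packing with sets $\widetilde R_C'$ be given, and take any lifting of the compatible system $\mathcal K'$, with sets $\widetilde R_C$ as above. Choose bijections $\widetilde R'_C\to\widetilde R_C$ that commute with $\pi$ and move the lifts of $\mathcal P'$ along them. The moved lifts are still distinct and laminar. Each lies in some $\widetilde R_C$, so it is contained in or disjoint from every marked lift, and it differs from the marked lifts because it contains no point over a unique element.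
\end{proof}

From now on $R_C$ denotes the $k+1$ bins of $\mathcal K$ itself. Two bins are \emph{adjacent} if their vertices are adjacent in $F(\mathcal K)$; the child $D$ among the two vertices is the \emph{wall} between them. In $F(\mathcal K-D)$ the children of $D$ become children of the parent $C$ of $D$, and nothing else changes. The new bin of $C$ is obtained from $R_C$ by adding back $D$ and removing the children of $D$, so it equals $R_C+R_D$. Deleting a wall merges two adjacent bins and leaves the others unchanged.

By Lemma~\ref{lem:pack}, the minimal incompatibility of $\mathcal S$ now gives three statements on packings: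
\begin{itemize}
\item[(P1)] $\mathcal P$ has no packing into the bins;
\item[(P2)] for each $P\in\mathcal P$, the system $\mathcal P-P$ has a packing into the bins;
\item[(P3)] after any two adjacent bins are merged, $\mathcal P$ has a packing.
\end{itemize}
A first consequence is that \emph{every bin is nonempty}. If $k=0$, the only bin is $M^\circ$, which contains a pure cluster. If $k\ge1$ and $R_C=\emptyset$, merge $R_C$ with an adjacent bin. The nonempty bins do not change, so the packing from (P3) contradicts (P1).

\subsection{Counting}

We want to apply Lemma~\ref{lem:cap} to a packing that contains all pure clusters, or all but one. The plain bound $b-1$ for every bin would give one more than \eqref{eq:goal}, so we look for a bin that is not itself a lift and use the bound $b-2$ there. To find such a bin we use (P2) to bound the size of the pure clusters, and this says nothing about $P$ when $P$ is the only one. The case $n=1$ is therefore counted differently, and it yields the better bound.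

\emph{The case $n=1$.} Let $\mathcal P=\{P\}$; then $k=N-1\ge2$. A single cluster can be packed exactly when it is contained in some bin. So (P1) says $P\not\subseteq R_C$ for all $C$, and then (P3) says $P\subseteq R_C+R_D$ for all adjacent $C,D$. Let $Z\subseteq X$ be the set of elements occurring in $P$, and $R'_C$ the restriction of $R_C$ to $Z$. Each $R_C'$ is nonempty, since otherwise $P\subseteq R_C+R_D$ would give $P\subseteq R_D$ for a neighbor $D$ of $C$. Fix one adjacent pair $C,D$; it has $|R'_C|+|R'_D|\ge|P|\ge|Z|$, and each of the other $k-1$ bins contributes at least $1$. Hence $\sum_{x\in Z}M(x)\ge|Z|+k-1$, so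
\[
\Delta\ge\sum_{x\in Z}\bigl(M(x)-1\bigr)\ge k-1\qquad\text{and}\qquad N=k+1\le\Delta+2 .
\]

\emph{The case $n\ge2$, $k\ge1$.} Let $R_C$ be a largest bin, $\beta=|R_C|$, and let $R_D$ be adjacent to it. Each pure cluster occurs in the packing from (P2) for some other pure cluster, so it has size at most $\beta$. Merge $R_C$ and $R_D$ and take the packing of $\mathcal P$ from (P3). The merged bin has $\beta+|R_D|>\beta$ points, so it is not the lift of a pure cluster and holds at most $\beta+|R_D|-2$ lifts by Lemma~\ref{lem:cap}. Each of the other $k-1$ bins is nonempty and holds at most its size minus one. By \eqref{eq:total},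
\[
n\le(\Delta+\rho)-2-(k-1),\qquad\text{so}\qquad N=n+k\le\Delta+\rho-1 .
\]
The example of Section~\ref{sec:ten} has equality here: the bins have sizes $6,4,1$, merging the largest with the root bin gives sizes $7,4$, and $n=5+3=8$.

\emph{The case $n\ge2$, $k=0$.} There is no wall to delete, and the only bin is $M^\circ$, with the point set $\widetilde R=\pi^{-1}(\{x:M(x)\ge2\})$. We claim that no $P\in\mathcal S$ equals $M^\circ$. Suppose $P=M^\circ$ and take a packing of $\mathcal S-P$. If $\widetilde R$ is not one of its lifts, we add $\widetilde R$ as the lift of $P$ and contradict (P1). If it is, then $M^\circ$ occurs twice in $\mathcal S$; but $\widetilde R$ is the only lift of $M^\circ$, so these two members are incompatible, which is excluded. Now delete any member of $\mathcal S$ and pack the rest by (P2). None of the $N-1$ lifts equals $\widetilde R$, and $|\widetilde R|\ge2$, so Lemma~\ref{lem:cap} gives $N-1\le\Delta+\rho-2$, that is, $N\le\Delta+\rho-1$.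

This proves \eqref{eq:goal} in all cases. If $\rho\le3$, the maximum in \eqref{eq:goal} is $\Delta+2$, and $\Delta\le3$ implies $\rho\le3$. Theorem~\ref{thm:B} is proved.

\subsection{The function $h$}

\begin{proof}[Proof of Corollary~\ref{cor:h}]
The first assertion is Theorem~\ref{thm:A}. For $\Delta\ge7$, Theorem~\ref{thm:C} with $r=1$ and $t=\Delta-7$ gives a minimally incompatible system of size $\Delta+3$ with $\rho=4$, which proves the second. By Section~\ref{sec:lam}, $h(\Delta)$ is the largest size of a minimally incompatible system on a multiset with surplus $\Delta$. The upper bound for $h$ follows from Theorem~\ref{thm:B} and $\rho\le\Delta$. For the lower bound put $r=\lfloor(\Delta+1)/8\rfloor$. If $\Delta\ge7$, then $r\ge1$, and we apply Theorem~\ref{thm:C} with $t=\Delta+1-8r\ge0$. If $\Delta\le6$, then $r=0$, and Example~\ref{ex:star} gives $h(\Delta)\ge\Delta+2$. The lower bound shows that $h(\Delta)-\Delta$ is unbounded, which is the third assertion.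
\end{proof}

The two bounds give $h(\Delta)=\Delta+2$ for $\Delta\le3$, and they differ for every $\Delta\ge4$. For $\Delta\ge3$ the upper bound $2\Delta-1$ is one less than the bound $2\Delta$ of \cite{HLMS}, which the proof above does not use.

\begin{thebibliography}{9}

\bibitem{HLMS} Huber, Lott, Moulton, Spillner, 2008.

\bibitem{MS} Vincent Moulton, Guillaume E. Scholz, \emph{Compatible split systems on a multiset}, arXiv:2203.04630 (2022).

\end{thebibliography}
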